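\title{Sharp $\ell^p$ improving estimates for multilinear forms of distance graphs in $\mathbb Z^d$}

\begin{abstract}
Let $G$ be a connected graph with $k\ge2$ vertices and $m$ edges. The form $\Lambda_G$ sums $f_1(x_1)\cdots f_k(x_k)$ over the configurations in $\mathbb Z^d$ in which adjacent vertices are at distance $\sqrt\lambda$, normalized by the number of configurations with $x_1$ fixed. We prove a conjecture of Palsson and Smucker: if $d\ge\max(4m+1,5k)$, then
$|\Lambda_G(f_1,\dots,f_k)|\lesssim\lambda^{\frac d2(1-\sum_i 1/p_i)}\prod_i\|f_i\|_{p_i}$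
for all exponents in an explicit nonempty open set, and the power of $\lambda$ is sharp. The proof writes the distance conditions as an integral of quadratic exponentials, proves an $\ell^2\times\ell^2$ bound for one edge at a time, and interpolates between the edges; the same bound, inserted in the circle method, gives the order of magnitude of the number of configurations. We also give necessary conditions on the exponents and show that for trees an open range of exponents exists if and only if $d\ge5$.
\end{abstract}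

\section{Introduction}\label{sec:intro}

\subsection{The forms and the conjecture}

Let $G$ be a finite simple connected graph with vertex set $\{1,\dots,k\}$, $k\ge2$, and edge set $E$, and let $m=|E|$. We write $i\sim j$ if $\{i,j\}\in E$ and $\deg i$ for the degree of $i$; thus $1\le\deg i\le m$ and $m\ge k-1$. Fix a dimension $d\ge1$ and an integer $\lambda\ge1$, and put $P=\sqrt\lambda$. A \emph{configuration} is a $k$-tuple $(x_1,\dots,x_k)\in(\mathbb Z^d)^k$ with $|x_i-x_j|^2=\lambda$ whenever $i\sim j$; nothing is required of nonadjacent vertices. Any two vertices are joined by a path with at most $k-1$ edges, so every configuration satisfies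
\begin{equation}\label{eq:diam}
|x_i-x_j|\le(k-1)P\qquad(1\le i,j\le k).
\end{equation}
Hence the set $S_G(\lambda)$ of configurations $(y_1,\dots,y_k)$ with $y_1=0$ is finite. (For a disconnected graph the components could be translated independently, and this set would be empty or infinite.) Let $N_G(\lambda)=|S_G(\lambda)|$, and call $\lambda$ \emph{admissible} if $N_G(\lambda)\ne0$. By translation, $N_G(\lambda)$ is also the number of configurations in which any one chosen vertex $x_i$ sits at any one chosen point. For admissible $\lambda$ and finitely supported $f_1,\dots,f_k:\mathbb Z^d\to\mathbb C$, the \emph{form based on $G$} is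
\[
\Lambda_G(f)=\Lambda_G(f_1,\dots,f_k)=\frac1{N_G(\lambda)}\sum_{x\in\mathbb Z^d}\ \sum_{y\in S_G(\lambda)}\ \prod_{i=1}^kf_i(x-y_i).
\]
The map $(x,y)\mapsto(x-y_1,\dots,x-y_k)$ is a bijection onto the set of all configurations, so $N_G(\lambda)\Lambda_G(f)$ is the sum of $f_1(x_1)\cdots f_k(x_k)$ over all configurations.

For the graph $K_2$ with one edge, $N_{K_2}(\lambda)$ is the number $r_d(\lambda)$ of $y\in\mathbb Z^d$ with $|y|^2=\lambda$, and $\Lambda_{K_2}(f_1,f_2)$ pairs $f_1$ with the average of $f_2$ over discrete spheres of radius $P$. For the triangle $K_3$ the form sums over equilateral triangles of side $P$. If the $f_i$ are indicator functions of finite sets $A_i$, then $N_G\Lambda_G(f)$ counts the configurations with $x_i\in A_i$, and an estimate in terms of the norms $\|f_i\|_{p_i}$ of $\ell^{p_i}(\mathbb Z^d)$ bounds this count by powers of the cardinalities $|A_i|$. Palsson and Smucker \cite{PS} posed the following conjecture.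

\medskip
\noindent\textbf{Conjecture.} \emph{For every $G$ there is $d_0(G)$ such that for every $d\ge d_0(G)$ there is a nonempty open set $U\subset(1,\infty)^k$ with the following property. For $(p_1,\dots,p_k)\in U$,
\[
|\Lambda_G(f_1,\dots,f_k)|\le C\,\lambda^{\frac d2\left(1-\sum_i\frac1{p_i}\right)}\,\|f_1\|_{p_1}\cdots\|f_k\|_{p_k}
\]
for all admissible $\lambda$ and all finitely supported $f_i$, with $C$ independent of $\lambda$ and of the $f_i$; and for no $\varepsilon>0$ does this remain true when the power of $\lambda$ is lowered by $\varepsilon$.}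
\medskip

We prove this conjecture. From now on we use the reciprocals $s_i=1/p_i\in[0,1]$, with $1/0=\infty$, and reserve the letter $p$ for primes. For admissible $\lambda$ and $s\in[0,1]^k$ let $A_\lambda(s)\in[0,\infty]$ be the best constant in $|\Lambda_G(f)|\le A\prod_i\|f_i\|_{1/s_i}$. We say that \emph{the estimate holds at $s$} if
\begin{equation}\label{eq:est}
A_\lambda(s)\le C\lambda^{\frac d2(1-\sum_is_i)}=CP^{\,d(1-\sum_is_i)}\qquad\text{for all admissible }\lambda .
\end{equation}
The letters $C,c$ denote positive constants that depend only on $G$ and $d$ (and on $s$ and $r$ where these occur) and may change from line to line.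

\subsection{Why this exponent}

H\"older's inequality and two kinds of test functions show where the exponent comes from. No condition on $d$ is needed.

\begin{lemma}\label{lem:tests}
Let $d\ge1$, let $\lambda$ be admissible and let $s\in[0,1]^k$.
\begin{itemize}
\item[(a)] If $\sum_is_i\ge1$, then $A_\lambda(s)\le1$.
\item[(b)] $A_\lambda(s)\ge cP^{\,d(1-\sum_is_i)}$ with $c>0$ independent of $\lambda$.
\item[(c)] If $\sum_is_i<1$, then $A_\lambda(s)=\infty$.
\item[(d)] $A_\lambda(s)\ge1/N_G(\lambda)$.
\end{itemize}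
\end{lemma}

\begin{proof}
(a) If $\sum_is_i=1$, H\"older's inequality gives $|\sum_x\prod_if_i(x-y_i)|\le\prod_i\|f_i\|_{1/s_i}$ for each $y\in S_G(\lambda)$; average over $y$. If $\sum_is_i>1$, apply this with $s'=s/\sum_is_i$ and note that $\|f_i\|_{1/s'_i}\le\|f_i\|_{1/s_i}$, because $1/s_i'\ge1/s_i$.

(b), (c) Let $B_R=\{x\in\mathbb Z^d:|x|\le R\}$, so that $cR^d\le|B_R|\le CR^d$ for $R\ge1$. Let $R\ge kP$ and let every $f_i$ be the indicator function of $B_R$. If $|x|\le R/k$ and $y\in S_G(\lambda)$, then $|x-y_i|\le R/k+(k-1)P\le R$ by \eqref{eq:diam}. So $\Lambda_G(f)\ge|B_{R/k}|\ge cR^d$, while $\prod_i\|f_i\|_{1/s_i}=|B_R|^{\sum_is_i}\le CR^{d\sum_is_i}$. Thus $A_\lambda(s)\ge cR^{d(1-\sum_is_i)}$. The choice $R=kP$ gives (b), and $R\to\infty$ gives (c).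

(d) Fix a configuration $(x_1,\dots,x_k)$ and let $f_i=\delta_{x_i}$ be the unit mass at $x_i$. All norms equal $1$, and exactly one configuration contributes, so $\Lambda_G(f)=1/N_G(\lambda)$.
\end{proof}

So only $\sum_is_i\ge1$ is possible, the estimate is H\"older's inequality when $\sum_is_i=1$, and when $\sum_is_i>1$ the problem is to improve the bound $1$ in (a) to the negative power of $\lambda$ in (b), which is the most one can hope for. That power belongs to the scale $P$ and not to the graph: if $S_G(\lambda)$ is replaced by all $k$-tuples of diameter about $P$, smoothly weighted, the resulting form satisfies \eqref{eq:est} for every $s\in[0,1]^k$ with $\sum_is_i\ge1$ (this is \eqref{eq:Binterp} below with $\eta=0$ and $\alpha=0$). The conjecture says that, for some range of exponents, the much sparser set $S_G(\lambda)$ does as well.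

How sparse should $S_G(\lambda)$ be? There are about $P^{d(k-1)}$ tuples with $y_1=0$ and diameter at most $(k-1)P$, and each of the $m$ integers $|y_i-y_j|^2$ ranges over about $P^2$ values. If these values were evenly distributed, we would have $N_G(\lambda)\approx P^{d(k-1)-2m}$. Part (d) shows that the size of $N_G$ matters: the estimate at a point with $\sum_is_i>1$ forces $N_G(\lambda)\ge cP^{d(\sum_is_i-1)}$ for \emph{every} admissible $\lambda$. This fails in low dimensions; for instance $r_4(4^j)=24$ for all $j\ge1$ (Lemma~\ref{lem:two}).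

\subsection{Results}

Our standing hypothesis on the dimension is
\begin{equation}\label{eq:hyp}
d\ge\max(4m+1,\,5k),\qquad\text{or}\qquad G\text{ is a tree and }d\ge4m+1.\tag{$*$}
\end{equation}
In both cases $d\ge5$ and $d\ge4(k-1)+1\ge k$.

\begin{theorem}\label{thm:main}
Assume \eqref{eq:hyp}.
\begin{itemize}
\item[(a)] $c\,\lambda^{\frac d2(k-1)-m}\le N_G(\lambda)\le C\lambda^{\frac d2(k-1)-m}$ for all admissible $\lambda$.
\item[(b)] The estimate holds at every point of
\[
\mathcal R=\Big\{s:\ \sum_is_i\ge1,\quad\frac{2\deg i}d<s_i<1-\frac{4m-2\deg i}d\ \ (1\le i\le k)\Big\}\subset(0,1)^k .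
\]
The set $U=\{(p_1,\dots,p_k):\ (1/p_i)_i\in\mathcal R,\ \sum_i1/p_i>1\}\subset(1,\infty)^k$ is open and nonempty.
\item[(c)] For each admissible $\lambda$ and each $s\in[0,1]^k$ we have $A_\lambda(s)\ge c\lambda^{\frac d2(1-\sum_is_i)}$ with $c>0$ independent of $\lambda$, and there are infinitely many admissible $\lambda$.
\end{itemize}
\end{theorem}

By (c), the power of $\lambda$ cannot be lowered by any $\varepsilon>0$: let $\lambda\to\infty$ through admissible values. Hence the conjecture holds for every connected graph with $d_0(G)=\max(4m+1,5k)$, and $4m+1$ suffices for trees. For the triangle, for example, the theorem applies when $d\ge15$, and $\mathcal R$ is given by $\frac4d<s_i<1-\frac8d$, $s_1+s_2+s_3\ge1$. The second theorem, which the conjecture does not need, describes the range of exponents further.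

\begin{theorem}\label{thm:range}
\begin{itemize}
\item[(i)] If $\sum_is_i<1$, the estimate fails in every dimension that has an admissible $\lambda$. Hence, for fixed $s\in(0,1)^k$, the estimate holds in all sufficiently large dimensions if and only if $\sum_is_i\ge1$.
\item[(ii)] Assume \eqref{eq:hyp}. If the estimate holds at $s\in[0,1]^k$, then $\sum_i(1-s_i)\ge\frac{2m}d$, and $1-s_i\ge\frac2d\sum_{j\sim i}s_j$ for every $i$.
\item[(iii)] The set of $s\in[0,1]^k$ at which the estimate holds is convex and contains $\Delta=\{s\in[0,1]^k:\sum_is_i=1\}$. Under \eqref{eq:hyp}, every point of $\Delta\cap(0,1)^k$ has a neighborhood $V$ such that the estimate holds on $V\cap\{\sum_is_i\ge1\}$.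
\item[(iv)] If $G$ is a tree, a nonempty open set $U$ as in the conjecture (with sharp exponent) exists if and only if $d\ge5$. If $G$ is bipartite and $d\le4$, no nonempty open $U$ exists.
\end{itemize}
\end{theorem}

Section~\ref{sec:edge} works out the method for $K_2$ and explains what must be added for a general graph. Section~\ref{sec:gamma} studies the one-dimensional quantity $\gamma(\alpha)$ that carries all the cancellation, Section~\ref{sec:forms} bounds the unnormalized form $N_G\Lambda_G$, and Section~\ref{sec:count} determines the order of $N_G$. The proofs of the two theorems are completed in Sections~\ref{sec:main} and~\ref{sec:range}.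

\medskip
\noindent\textbf{Notation.} $\mathrm e(t)=\exp(2\pi\sqrt{-1}\,t)$; for real $t$, $\|t\|$ is the distance from $t$ to $\mathbb Z$; $\mathbf e_1,\mathbf e_2,\dots$ are standard basis vectors; $1_A$ is the indicator function of a set $A$, and for $I\subset\{1,\dots,k\}$ we view $1_I$ as a vector in $\{0,1\}^k$.

\section{A single edge}\label{sec:edge}

Let $G=K_2$ and $d\ge5$. We prove the estimate at $(s,s)$ for $\frac12<s<1-\frac2d$, borrowing three facts from later sections.

\subsection{Detecting the sphere}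
For an integer $n$, the integral $\int_0^1\mathrm e(\alpha n)\,d\alpha$ is $1$ if $n=0$ and $0$ otherwise. Applied to $n=|y|^2-\lambda$, this replaces the sphere by the kernels $\mathrm e(\alpha|y|^2)$. These do not decay, and at $\alpha=0$ the kernel is the constant $1$, which is unbounded on $\ell^2$. We therefore insert a Gaussian at the scale of the sphere. It equals $\exp(-\frac12)$ on the sphere, so
\[
r_d(\lambda)\Lambda_{K_2}(f_1,f_2)=\exp(\tfrac12)\int_0^1\mathrm e(-\lambda\alpha)\,b_\alpha(f_1,f_2)\,d\alpha,\qquad b_\alpha(f_1,f_2)=\sum_{x,y}\kappa_\alpha(y)f_1(x)f_2(x-y),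
\]
where $\kappa_\alpha(y)=\exp(-|y|^2/2P^2)\,\mathrm e(\alpha|y|^2)$. We bound $b_\alpha$ in two ways. First, $|\kappa_\alpha|\le1$ gives $|b_\alpha|\le\|f_1\|_1\|f_2\|_1$; this has the right power of $P$ but no cancellation. Second, by the Cauchy--Schwarz inequality and Plancherel's theorem, $|b_\alpha|\le\sup_\theta|\widehat{\kappa_\alpha}(\theta)|\,\|f_1\|_2\|f_2\|_2$, and $\widehat{\kappa_\alpha}(\theta)=\prod_{l=1}^dS(\alpha,\theta_l)$ with
\[
S(\alpha,\theta)=\sum_{y\in\mathbb Z}\exp(-y^2/2P^2)\,\mathrm e(\alpha y^2-\theta y).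
\]
To estimate a sum with a quadratic phase, square it and take differences, which makes the phase linear. Since $y^2+(y+h)^2=2(y+\frac h2)^2+\frac{h^2}2$ and $(y+h)^2-y^2=2hy+h^2$,
\begin{equation}\label{eq:weyl}
|S(\alpha,\theta)|^2\le\sum_{h\in\mathbb Z}\exp\Big(-\frac{h^2}{4P^2}\Big)\,\Big|\sum_{y\in\mathbb Z}\exp\Big(-\frac{(y+h/2)^2}{P^2}\Big)\mathrm e(2\alpha hy)\Big| .
\end{equation}
The inner sum is small unless $2\alpha h$ is within about $1/P$ of an integer.

\begin{lemma}\label{lem:poisson}
For $P\ge1$ and $t,u\in\mathbb R$,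
$\big|\sum_{y\in\mathbb Z}\exp(-(y-u)^2/P^2)\,\mathrm e(-ty)\big|\le CP\exp(-P^2\|t\|^2)$, with $C$ absolute.
\end{lemma}

\begin{proof}
The Fourier transform of $y\mapsto\exp(-(y-u)^2/P^2)$ at $\xi$ has modulus $\sqrt\pi P\exp(-\pi^2P^2\xi^2)$, so by Poisson summation the sum is at most $\sqrt\pi P\sum_n\exp(-\pi^2P^2(n+t)^2)$. Let $n_0$ minimize $|n+t|$. Then $|n+t|\ge\|t\|$, and for $n\ne n_0$ also $|n+t|\ge|n-n_0|-\frac12\ge\frac12|n-n_0|$. Averaging the squares, $(n+t)^2\ge\frac12\|t\|^2+\frac18(n-n_0)^2$ for all $n$. As $P\ge1$ and $\pi^2/2>1$, the series is at most $\exp(-P^2\|t\|^2)\sum_{j\in\mathbb Z}\exp(-\pi^2j^2/8)$.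
\end{proof}

This leads to the central definition of the paper. For real $P\ge1$ and $\alpha\in\mathbb R$ let $\gamma(\alpha)=\gamma_P(\alpha)>0$ be given by
\begin{equation}\label{eq:gamma}
\gamma(\alpha)^2=\frac1P\sum_{h\in\mathbb Z}\exp\Big(-\frac{h^2}{4P^2}\Big)\exp\big(-P^2\|2\alpha h\|^2\big).
\end{equation}
It is $1$-periodic, and it measures the proportion of integers $|h|\lesssim P$ with $\|2\alpha h\|\lesssim1/P$. By \eqref{eq:weyl} and Lemma~\ref{lem:poisson}, $|S(\alpha,\theta)|\le CP\gamma(\alpha)$ for all $\theta$, so $|b_\alpha|\le CP^d\gamma(\alpha)^d\|f_1\|_2\|f_2\|_2$.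

\subsection{Interpolating and integrating}
Let $0<\eta<1$ and $s=1-\frac\eta2$, so that $(s,s)=\eta(\frac12,\frac12)+(1-\eta)(1,1)$. Interpolation (Lemma~\ref{lem:RT}) between the two bounds gives, for each $\alpha$,
\[
|b_\alpha(f_1,f_2)|\le CP^{d\eta}\gamma(\alpha)^{d\eta}\|f_1\|_{1/s}\|f_2\|_{1/s}.
\]
Now integrate in $\alpha$ and divide by $r_d(\lambda)\ge cP^{d-2}$, which is Theorem~\ref{thm:main}(a) for $K_2$. Since $d\eta-d=d(1-2s)$,
\[
A_\lambda(s,s)\le CP^{d(1-2s)}\cdot P^2\int_0^1\gamma(\alpha)^{d\eta}\,d\alpha .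
\]
The factor $P^2$ is the price of the sparsity of the sphere, which occupies a fraction $P^{-2}$ of the ball, and the integral of $\gamma^{d\eta}$ has to pay it back in full.

To see that it can, compute $\gamma$ at a reduced fraction $\alpha=a/q$ with $q$ odd. The terms of \eqref{eq:gamma} with $q\nmid h$ have $\|2\alpha h\|\ge1/q$ and contribute at most $C\exp(-P^2/q^2)$, which tends to $0$ as $P\to\infty$. The terms $h=ql$ contribute $\frac1P\sum_l\exp(-q^2l^2/4P^2)\to\frac1q\int_{\mathbb R}\exp(-x^2/4)\,dx$. So $\gamma_P(a/q)^2\to2\sqrt\pi/q$. Moving $\alpha$ by $\beta P^{-2}$ moves $2\alpha h$ by about $\beta/P$ when $|h|\approx P$, so the peak at $a/q$ should have width about $P^{-2}$. With at most $q$ peaks of height $q^{-1/2}$ for each denominator $q$, one expects $\int_0^1\gamma^r\,d\alpha\lesssim P^{-2}\sum_qq^{1-r/2}$, and the series converges exactly when $r>4$. Lemma~\ref{lem:gamma}(iii) confirms the bound $CP^{-2}$ for $r>4$. We conclude that the estimate holds at $(s,s)$ if $d\eta>4$, that is, if $s<1-\frac2d$; some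 $\eta<1$ qualifies precisely when $d\ge5$.

Off the diagonal one also uses $|b_\alpha|\le\|\kappa_\alpha\|_1\|f_1\|_1\|f_2\|_\infty\le CP^d\|f_1\|_1\|f_2\|_\infty$ and its mirror image. The bounds without cancellation then cover the triangle with vertices $(1,0),(0,1),(1,1)$, and giving weight $\eta>4/d$ to the point $(\frac12,\frac12)$ contracts this triangle toward $(\frac12,\frac12)$ by a factor $1-\eta<1-\frac4d$. The union of the contracted triangles is $\mathcal R$; see Figure~\ref{fig:K2}.

\begin{figure}[ht]
\centering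
\begin{tikzpicture}[scale=4.2]
\fill[gray!40] (0.3333,0.6667)--(0.6667,0.3333)--(0.6667,0.6667)--cycle;
\draw[->] (0,0)--(1.15,0) node[right]{$s_1$};
\draw[->] (0,0)--(0,1.15) node[above]{$s_2$};
\draw[gray] (1,0)--(1,1)--(0,1);
\draw[thick] (1,0)--(0,1);
\draw[dashed] (1,0)--(0.75,0.75)--(0,1);
\fill (0.5,0.5) circle (0.012) node[below left]{$(\frac12,\frac12)$};
\node[below] at (1,0) {$1$};
\node[left] at (0,1) {$1$};
\end{tikzpicture}
\caption{Exponents $s_i=1/p_i$ for the single edge $K_2$ in dimension $d=6$. The estimate holds on the thick segment $s_1+s_2=1$ (H\"older) and in the shaded region $\mathcal R$, the contraction of the triangle $(1,0),(0,1),(1,1)$ toward $(\frac12,\frac12)$ with ratio $1-\frac4d$, hence on their convex hull. It fails below the thick segment and beyond the dashed lines $1-s_1=\frac2ds_2$ and $1-s_2=\frac2ds_1$ (Theorem~\ref{thm:range}).}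
\label{fig:K2}
\end{figure}

\subsection{From one edge to a graph}
For the triangle there are three frequencies, and the phase is
\[
\alpha_{12}|x_1-x_2|^2+\alpha_{13}|x_1-x_3|^2+\alpha_{23}|x_2-x_3|^2 .
\]
The form is no longer a convolution, but if $x_3$ is frozen, the second term depends on $x_1$ alone and the third on $x_2$ alone. They can be absorbed into $f_1$ and $f_2$ without changing $\ell^2$ norms, and what remains is the single edge $\{1,2\}$. This gives a bound with the factor $\gamma(\alpha_{12})^d$ at $s=(\frac12,\frac12,0)$, and likewise for the other two edges. Each such bound decays in one frequency only, whereas we must recover a factor $P^{-2}$ from each of the $m$ integrations. Interpolating between the $m$ edges with equal weights $\eta/m$ produces the product $\prod_e\gamma(\alpha_e)^{d\eta/m}$, whose integral splits. The condition $d\eta>4$ becomes $d\eta/m>4$, and this is the origin of the hypothesis $d\ge4m+1$. Finally, one needs the lower bound $N_G(\lambda)\ge cP^{d(k-1)-2m}$, uniformly over admissible $\lambda$,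 for a system of $m$ quadratic equations. This takes up the longest part of the proof.

\section{The function $\gamma$}\label{sec:gamma}

We need the picture of peaks at rationals uniformly in $\alpha$ and $P$. The idea is to compare the sum \eqref{eq:gamma} with the number of its essentially full-size terms, and to choose the constants in the definition of these terms so small that they are forced to be multiples of a single integer $q$. For $Q,T\ge1$ let
\[
\mathfrak M(Q,T)=\Big\{\alpha\in\mathbb R:\ \Big|\alpha-\frac aq\Big|\le TP^{-2}\text{ for some }a\in\mathbb Z,\ 1\le q\le Q\Big\},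
\]
a $1$-periodic set: the union of the peaks with denominator at most $Q$, cut at $T$ times their width.

\begin{lemma}\label{lem:gamma}
Let $P\ge1$.
\begin{itemize}
\item[(i)] $\gamma\le C$.
\item[(ii)] For each $\alpha$, either $\gamma(\alpha)^2\le C/P$ (\emph{first kind}), or there are coprime integers $b,q$ with $1\le q\le P/4$ such that $\tau=2\alpha-b/q$ satisfies $|\tau|\le\frac1{4Pq}$ and $\gamma(\alpha)^2\le\frac C{q(1+P^2|\tau|)}$ (\emph{second kind}).
\item[(iii)] For $r>4$ we have $\int_0^1\gamma^r\,d\alpha\le C_rP^{-2}$, and for $Q,T\ge1$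
\[
\int_{[0,1)\setminus\mathfrak M(Q,T)}\gamma^r\,d\alpha\le C_r\big(P^{-r/2}+P^{-2}(Q^{2-r/2}+T^{1-r/2})\big).
\]
\item[(iv)] For fixed coprime $a,q$ with $q\ge1$ and fixed real $\beta$, $\ \limsup_{P\to\infty}\gamma_P\big(\frac aq+\frac\beta{P^2}\big)^2\le\frac C{q(1+|\beta|)}$.
\end{itemize}
The constants $C$ are absolute.
\end{lemma}

\begin{proof}
Let $t=2\alpha$ and $\mathcal H=\{h\in\mathbb Z:|h|\le\frac P4,\ \|th\|\le\frac1{4P}\}$. We first show
\begin{equation}\label{eq:H}
\gamma(\alpha)^2\le C|\mathcal H|/P .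
\end{equation}
Let $\langle th\rangle\in(-\frac12,\frac12]$ be the representative of $th$ modulo $1$, so $|\langle th\rangle|=\|th\|$. For $i,j\in\mathbb Z$ let the box $(i,j)$ consist of the integers $h$ with $h\in[\frac{iP}4,\frac{(i+1)P}4)$ and $\langle th\rangle\in[\frac j{4P},\frac{j+1}{4P})$. If $h,h'$ lie in the same box, then $|h-h'|<\frac P4$ and $\|t(h-h')\|\le|\langle th\rangle-\langle th'\rangle|<\frac1{4P}$, so subtracting a fixed element maps the box injectively into $\mathcal H$. In the box $(i,j)$ we have $|h|\ge\frac P4i^*$ and $\|th\|\ge\frac1{4P}j^*$, where $n^*=\min(|n|,|n+1|)$, so the summand of \eqref{eq:gamma} is at most $\exp(-(i^*)^2/64)\exp(-(j^*)^2/16)$. Summing over $i,j$ gives \eqref{eq:H}. Since $|\mathcal H|\le\frac P2+1\le\frac32P$, part (i) follows.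

(ii) If $\mathcal H=\{0\}$, then $\alpha$ is of the first kind by \eqref{eq:H}. Otherwise, as $\mathcal H=-\mathcal H$, there is a least positive element $q\in\mathcal H$. Let $b$ be the integer nearest $tq$ and $\tau=t-b/q$, so $|\tau|\le\frac1{4Pq}$. If $g=\gcd(b,q)$, then $|t\frac qg-\frac bg|\le\frac1{4P}$, so $q/g\in\mathcal H$ and $g=1$ by minimality. Let $h\in\mathcal H$ and let $a\in\mathbb Z$ satisfy $|th-a|\le\frac1{4P}$. Then
\[
|aq-bh|\le q|a-th|+|h|\,|tq-b|\le\frac{q+|h|}{4P}\le\frac18,
\]
so the integer $aq-bh$ vanishes. By coprimality $h=ql$ and $a=bl$ with $l\in\mathbb Z$, and $th-a=\tau ql$. The two conditions defining $\mathcal H$ give $|l|\le\frac P{4q}$ and $|l|\le\frac1{4Pq|\tau|}$. Both bounds are at least $1$, so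
\[
|\mathcal H|\le1+2\min\Big(\frac P{4q},\frac1{4Pq|\tau|}\Big)\le\frac{3P}{4q}\min\Big(1,\frac1{P^2|\tau|}\Big)\le\frac32\,\frac P{q(1+P^2|\tau|)} .
\]

(iii) The $\alpha\in[0,1)$ of the first kind contribute at most $CP^{-r/2}\le CP^{-2}$. For $\alpha\in[0,1)$ of the second kind with a given $q$, the integer $b$ is within $\frac14$ of $2\alpha q\in[0,2q)$, so $0\le b\le2q$, at most $3q$ values. The contribution of the second kind is therefore at most
\begin{equation}\label{eq:second}
C\sum_{q\ge1}q\int_{\mathbb R}\big(q(1+P^2|\tau|)\big)^{-r/2}d\tau=CP^{-2}\sum_{q\ge1}q^{1-r/2}\int_{\mathbb R}(1+|x|)^{-r/2}dx\le C_rP^{-2},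
\end{equation}
since $r>4$. If moreover $\alpha\notin\mathfrak M(Q,T)$, then $\alpha=\frac b{2q}+\frac\tau2$ shows that $2q>Q$ or $|\tau|>2TP^{-2}$. In the first case the sum in \eqref{eq:second} is restricted to $q>Q/2$ and is at most $C_rQ^{2-r/2}$; in the second case the integral is restricted to $|x|>2T$ and is at most $C_rT^{1-r/2}$.

(iv) Now $t=\frac{2a}q+\frac{2\beta}{P^2}$. Let $q'$ be the reduced denominator of $2a/q$; then $q'\ge q/2$. For $h\in\mathcal H$ and large $P$,
\[
\Big\|\frac{2ah}q\Big\|\le\|th\|+\frac{2|\beta||h|}{P^2}\le\frac1{4P}+\frac{|\beta|}{2P}<\frac1q,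
\]
so $2ah/q$ is an integer, that is, $q'\mid h$. Then $\|th\|=\|2\beta h/P^2\|=2|\beta||h|/P^2$ once $|\beta|/2P\le\frac12$, and this is at most $\frac1{4P}$, so $|h|\le\frac P{8|\beta|}$. Thus $|\mathcal H|\le1+2\min(\frac P{4q'},\frac P{8q'|\beta|})$, and by \eqref{eq:H} the upper limit is at most $\frac C{q'}\min(1,\frac1{|\beta|})\le\frac C{q(1+|\beta|)}$.
\end{proof}

\section{The unnormalized form}\label{sec:forms}

\subsection{Multilinear interpolation}
Recall the three lines theorem: if $\phi$ is holomorphic and bounded on the strip $0\le\operatorname{Re}z\le1$ and $|\phi|\le M_j$ on $\operatorname{Re}z=j$ for $j=0,1$, then $|\phi(\theta)|\le M_0^{1-\theta}M_1^\theta$ for $0<\theta<1$.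

\begin{lemma}[multilinear Riesz--Thorin]\label{lem:RT}
Let $B$ be a $k$-linear form on finitely supported functions, let $s^1,\dots,s^n\in[0,1]^k$ and $M_1,\dots,M_n>0$, and suppose that $|B(f)|\le M_j\prod_i\|f_i\|_{1/s^j_i}$ for all $f$ and all $j$. If $s=\sum_j\theta_js^j$ is a convex combination, then $|B(f)|\le\prod_jM_j^{\theta_j}\prod_i\|f_i\|_{1/s_i}$.
\end{lemma}

\begin{proof}
By induction on $n$ it suffices to treat two points, $s=(1-\theta)s^0+\theta s^1$ with $0<\theta<1$ and bounds $M_0,M_1$. Let $\|f_i\|_{1/s_i}=1$ and $s_i(z)=(1-z)s_i^0+zs_i^1$. If $s_i>0$, let $f_i^z=|f_i|^{s_i(z)/s_i}f_i/|f_i|$ where $f_i\ne0$ and $f_i^z=0$ elsewhere. If $s_i=0$, then $s_i^0=s_i^1=0$, and we let $f_i^z=f_i$. The supports are finite and fixed, so $\phi(z)=B(f^z)$ is a finite linear combination of exponentials in $z$; it is entire and bounded on the strip. On $\operatorname{Re}z=j$ and for $s_i>0$ we have $|f_i^z|=|f_i|^{s_i^j/s_i}$ on the support, so $\|f_i^z\|_{1/s_i^j}=1$, both when $s_i^j>0$ and when $s_i^j=0$. Hence $|\phi|\le M_j$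 on $\operatorname{Re}z=j$, and $\phi(\theta)=B(f)$.
\end{proof}

\subsection{The weight and the oscillatory forms}
For $x=(x_1,\dots,x_k)$ with $x_i$ in dimension $d$, let $\Phi(x)=(|x_i-x_j|^2)_{\{i,j\}\in E}$, and let $\mathbf 1=(1,\dots,1)\in\mathbb R^E$. Configurations are the integral solutions of $\Phi(x)=\lambda\mathbf 1$. We need a weight that confines the $k$ points to a region of diameter about $P$, is invariant under translation, and does not obstruct freezing variables. An average, over a center $u$, of products of Gaussians centered at $u$ has all three properties: for $x\in(\mathbb R^d)^k$ put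
\begin{equation}\label{eq:w}
w(x)=P^{-d}\int_{\mathbb R^d}\prod_{i=1}^k\exp\Big(-\frac{|x_i-u|^2}{P^2}\Big)du=\Big(\frac\pi k\Big)^{d/2}\exp\Big(-\frac1{kP^2}\sum_{i<j}|x_i-x_j|^2\Big).
\end{equation}
For the second equality let $\bar x=\frac1k\sum_ix_i$; then $\sum_i|x_i-u|^2=k|u-\bar x|^2+\sum_i|x_i|^2-k|\bar x|^2$, and $\sum_i|x_i|^2-k|\bar x|^2=\frac1k\sum_{i<j}|x_i-x_j|^2$. For $k=2$ this is a multiple of the Gaussian of Section~\ref{sec:edge}. By \eqref{eq:diam}, which is where connectedness enters,
\begin{equation}\label{eq:wbounds}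
c\le w(x)\le C\quad\text{for every configuration }x .
\end{equation}
For $\alpha\in[0,1]^E$ define
\[
B_\alpha(f)=\sum_{x\in(\mathbb Z^d)^k}w(x)\,\mathrm e\big(\alpha\cdot\Phi(x)\big)\prod_{i=1}^kf_i(x_i).
\]
For fixed $u$ the kernel attached to an edge is not a convolution, so we repeat the differencing \eqref{eq:weyl} at the level of operators. Recall Schur's test: an operator on $\ell^2(\mathbb Z)$ whose kernel $K$ satisfies $\sum_{x'}|K(x,x')|\le A$ for all $x$ and $\sum_x|K(x,x')|\le A$ for all $x'$ has norm at most $A$.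

\begin{lemma}\label{lem:M}
For $u,\alpha\in\mathbb R$ and $P\ge1$ let $M_u$ be the operator on $\ell^2(\mathbb Z)$ with kernel
\[
\mathrm e(\alpha(x-y)^2)\exp(-(x-u)^2/2P^2)\exp(-(y-u)^2/2P^2).
\]
Its norm is at most $CP\gamma(\alpha)$, with $C$ absolute.
\end{lemma}

\begin{proof}
The kernel is square summable, so $M_u$ is bounded. Since $(x-y)^2-(x'-y)^2=x^2-x'^2-2(x-x')y$, the kernel of $M_uM_u^*$ has modulus
\[
\exp\Big(-\frac{(x-u)^2+(x'-u)^2}{2P^2}\Big)\Big|\sum_y\exp\Big(-\frac{(y-u)^2}{P^2}\Big)\mathrm e\big(-2\alpha(x-x')y\big)\Big| .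
\]
With $h=x-x'$, the first factor is at most $\exp(-h^2/4P^2)$, because $(x-u)^2+(x'-u)^2\ge\frac12h^2$, and the second is at most $CP\exp(-P^2\|2\alpha h\|^2)$ by Lemma~\ref{lem:poisson}. Schur's test bounds the norm of $M_uM_u^*$, which is the square of the norm of $M_u$, by $CP\cdot P\gamma(\alpha)^2$.
\end{proof}

\begin{lemma}\label{lem:B}
In every dimension $d\ge1$ and for every $P\ge1$:
\begin{itemize}
\item[(A)] for $\emptyset\ne I\subset\{1,\dots,k\}$, $\ |B_\alpha(f)|\le CP^{d(k-|I|)}\prod_{i\in I}\|f_i\|_1\prod_{i\notin I}\|f_i\|_\infty$;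
\item[(B)] for each edge $e=\{a,b\}$, $\ |B_\alpha(f)|\le CP^{d(k-1)}\gamma(\alpha_e)^d\,\|f_a\|_2\|f_b\|_2\prod_{i\ne a,b}\|f_i\|_\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
We use $\sum_{x\in\mathbb Z^d}\exp(-|x-u|^2/P^2)\le CP^d$ (Lemma~\ref{lem:poisson} with $t=0$ in each coordinate) and $\int_{\mathbb R^d}\exp(-|x-u|^2/P^2)\,du=(\sqrt\pi P)^d$.

(A) Fix $(x_i)_{i\in I}$ and some $i_0\in I$. Summing the integrand of \eqref{eq:w} over $(x_i)_{i\notin I}$ and bounding the factors with $i\in I\setminus\{i_0\}$ by $1$,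
\[
\sum_{(x_i)_{i\notin I}}w(x)\le CP^{d(k-|I|)}P^{-d}\int_{\mathbb R^d}\exp(-|x_{i_0}-u|^2/P^2)\,du\le CP^{d(k-|I|)} .
\]
Multiply by $\prod_{i\in I}|f_i(x_i)|\prod_{i\notin I}\|f_i\|_\infty$ and sum over $(x_i)_{i\in I}$.

(B) Insert the integral \eqref{eq:w} and fix $u$ and the $x_i$ with $i\ne a,b$. Since $G$ is simple, $e$ is the only edge containing both $a$ and $b$, so every other term of $\alpha\cdot\Phi(x)$ depends on at most one of $x_a,x_b$. Split each of the Gaussians in $x_a$ and $x_b$ into two equal factors. Up to a constant of modulus one and the factor $\prod_{i\ne a,b}f_i(x_i)\exp(-|x_i-u|^2/P^2)$, the sum over $x_a,x_b$ is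
\[
\sum_{x_a,x_b}F_a(x_a)F_b(x_b)\,\mathrm e(\alpha_e|x_a-x_b|^2)\exp(-|x_a-u|^2/2P^2)\exp(-|x_b-u|^2/2P^2),
\]
where $F_a,F_b$ have absorbed the other phases, and $|F_a(x)|=|f_a(x)|\exp(-|x-u|^2/2P^2)$, $|F_b(x)|=|f_b(x)|\exp(-|x-u|^2/2P^2)$ do not depend on the frozen $x_i$. The kernel is the product over $l=1,\dots,d$ of the kernels of $M_{u_l}$ acting in the $l$-th coordinate. The operator is thus a composition of $d$ operators on $\ell^2(\mathbb Z^d)$, each acting in one coordinate and of norm at most $CP\gamma(\alpha_e)$ by Lemma~\ref{lem:M}. So the displayed sum is at most $(CP\gamma(\alpha_e))^d\|F_a\|_2\|F_b\|_2$. Summing over the $x_i$, $i\ne a,b$, gives a factor $CP^{d(k-2)}\prod_{i\ne a,b}\|f_i\|_\infty$. Finally, by the Cauchy--Schwarz inequality,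
\[
\int\|F_a\|_2\|F_b\|_2\,du\le\Big(\int\|F_a\|_2^2\,du\Big)^{1/2}\Big(\int\|F_b\|_2^2\,du\Big)^{1/2}=(\sqrt\pi P)^d\|f_a\|_2\|f_b\|_2 .
\]
The total power of $P$ is $-d+d+d(k-2)+d=d(k-1)$.
\end{proof}

\subsection{Averaging over the edges}
In terms of exponents, (A) is a bound at $s=1_I$, and (B) is a bound at the point $h_e\in[0,1]^k$ with coordinates $\frac12$ at the two ends of $e$ and $0$ elsewhere. In both cases the power of $P$ is $d(k-\sum_is_i)$, an affine function of $s$, so it survives interpolation unchanged. The average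
\[
\bar h=\frac1m\sum_{e\in E}h_e,\qquad\bar h_i=\frac{\deg i}{2m},\qquad\sum_i\bar h_i=1,
\]
takes over the role of $(\frac12,\frac12)$: the region $\mathcal R$ is obtained by contracting the polytope $\Pi=\{t\in[0,1]^k:\sum_it_i\ge1\}$ toward $\bar h$.

\begin{proposition}\label{prop:upper}
Let $d>4m$ and $s\in\mathcal R$. For all admissible $\lambda$ and all finitely supported $f_i\ge0$,
\[
N_G(\lambda)\Lambda_G(f)\le CP^{d(k-1)-2m}\,P^{d(1-\sum_is_i)}\prod_i\|f_i\|_{1/s_i}.
\]
\end{proposition}

\begin{proof}
First, $\Pi$ is the convex hull of the points $1_I$, $I\ne\emptyset$. Indeed, a compact convex subset of $\mathbb R^k$ is the convex hull of its extreme points. If $t\in\Pi$ has two coordinates in $(0,1)$, they can be moved by $\pm\epsilon$ and $\mp\epsilon$ without leaving $\Pi$. If it has exactly one, then $\sum_it_i$ is not an integer, hence exceeds $1$, and that coordinate can be moved by $\pm\epsilon$. So extreme points lie in $\{0,1\}^k\cap\Pi$.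

Let $0\le\eta<1$, $t\in\Pi$ and $s=\eta\bar h+(1-\eta)t$. Write $t=\sum_Ic_I1_I$ as a convex combination, so that $s=\sum_e\frac\eta mh_e+\sum_I(1-\eta)c_I1_I$. Lemma~\ref{lem:RT}, applied to the bounds (B) with weights $\eta/m$ and the bounds (A) with weights $(1-\eta)c_I$, gives
\begin{equation}\label{eq:Binterp}
|B_\alpha(f)|\le CP^{d(k-\sum_is_i)}\prod_{e\in E}\gamma(\alpha_e)^{\eta d/m}\prod_i\|f_i\|_{1/s_i},
\end{equation}
because $\eta(k-1)+(1-\eta)(k-\sum_it_i)=k-\sum_is_i$.

Now let $s\in\mathcal R$. At $\eta=\frac{4m}d<1$ the inequalities $\eta\bar h_i\le s_i\le1-\eta(1-\bar h_i)$ read $\frac{2\deg i}d\le s_i\le1-\frac{4m-2\deg i}d$. They hold strictly on $\mathcal R$, so they persist for some $\eta\in(\frac{4m}d,1)$. Put $t=(s-\eta\bar h)/(1-\eta)$. The inequalities say that $0\le t_i\le1$, and $\sum_it_i=\frac{\sum_is_i-\eta}{1-\eta}\ge1$, so $t\in\Pi$ and \eqref{eq:Binterp} applies. The integral $\int_{[0,1]^E}\mathrm e(\alpha\cdot(\Phi(x)-\lambda\mathbf 1))\,d\alpha$ is $1$ if $x$ is a configuration and $0$ otherwise.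 With \eqref{eq:wbounds} and $f_i\ge0$,
\[
cN_G(\lambda)\Lambda_G(f)\le\int_{[0,1]^E}\mathrm e(-\lambda\,\alpha\cdot\mathbf 1)B_\alpha(f)\,d\alpha\le CP^{d(k-\sum_is_i)}\Big(\int_0^1\gamma^{\eta d/m}d\alpha\Big)^m\prod_i\|f_i\|_{1/s_i}.
\]
Since $\eta d/m>4$, Lemma~\ref{lem:gamma}(iii) bounds the last integral by $CP^{-2}$.
\end{proof}

\section{The number of configurations}\label{sec:count}

In this section we assume \eqref{eq:hyp} and prove Theorem~\ref{thm:main}(a), that is, $cP^{D-2m}\le N_G(\lambda)\le CP^{D-2m}$ with $D=d(k-1)$. We use the circle method. The weighted count is an integral over $[0,1]^E$ of the $d$-th power of an exponential sum $\Theta$. Away from small neighborhoods of rational points with small denominators (the \emph{major arcs}) the integral is negligible. On the major arcs $\Theta$ splits into an arithmetic factor and an oscillatory integral, and the main term becomes $P^{D-2m}$ times a product $\mathfrak S(\lambda)\mathfrak J$ of the densities of $p$-adic and of real solutions. All upper bounds come from Lemma~\ref{lem:B}(B);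 the remaining task is to bound $\mathfrak S(\lambda)\mathfrak J$ from below uniformly in $\lambda$.

\subsection{The exponential sum}
Let $\Phi_1$ be the map $\Phi$ in dimension one, and let $W(v)=(\pi/k)^{1/2}\exp(-\frac1k\sum_{i<j}(v_i-v_j)^2)$ for $v\in\mathbb R^k$. If $x^{(l)}\in\mathbb R^k$ collects the $l$-th coordinates of $x_1,\dots,x_k$, then $w(x)=\prod_{l=1}^dW(x^{(l)}/P)$ and $\Phi(x)=\sum_{l=1}^d\Phi_1(x^{(l)})$. On $v_1=0$ we have $W(v)\le C\exp(-|v|^2/k)$, so
\[
\Theta(\alpha)=\sum_{y\in\mathbb Z^k,\ y_1=0}W(y/P)\,\mathrm e\big(\alpha\cdot\Phi_1(y)\big)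
\]
converges absolutely, $\Theta(\alpha)^d=\sum_{y\in(\mathbb Z^d)^k,\,y_1=0}w(y)\mathrm e(\alpha\cdot\Phi(y))$, and
\begin{equation}\label{eq:Nw}
N_w(\lambda):=\sum_{y\in S_G(\lambda)}w(y)=\int_{[0,1]^E}\Theta(\alpha)^d\,\mathrm e(-\lambda\,\alpha\cdot\mathbf 1)\,d\alpha .
\end{equation}
By \eqref{eq:wbounds}, $cN_G\le N_w\le CN_G$.

To bound $\Theta$, test the one-dimensional form $B_\alpha$ on long intervals. Let $d=1$ and $f_i=1_{[1,L]}$ for all $i$. Writing $x_i=x_1+y_i$,
\[
\frac1LB_\alpha(f)=\sum_{y\in\mathbb Z^k,\ y_1=0}W(y/P)\,\mathrm e(\alpha\cdot\Phi_1(y))\,\frac{|\{x_1\in\mathbb Z:\ x_1+y_i\in[1,L]\text{ for all }i\}|}L .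
\]
The last fraction is at most $1$ and tends to $1$ as $L\to\infty$, so the left side tends to $\Theta(\alpha)$ by dominated convergence. Since $\|f_a\|_2\|f_b\|_2=L$ for integer $L$, Lemma~\ref{lem:B}(B) gives $|\Theta(\alpha)|\le CP^{k-1}\gamma(\alpha_e)$ for every edge $e$. Taking the geometric mean,
\begin{equation}\label{eq:Theta}
|\Theta(\alpha)|\le CP^{k-1}\prod_{e\in E}\gamma(\alpha_e)^{1/m}.
\end{equation}
Return to dimension $d$ and apply Lemma~\ref{lem:gamma}(iii) with $r=d/m>4$. From \eqref{eq:Nw} we get $N_w\le CP^{D-2m}$, the upper bound in Theorem~\ref{thm:main}(a). If $\alpha\notin\mathfrak M(Q,T)^E$, then $\alpha_e\notin\mathfrak M(Q,T)$ for some $e$; using the second bound of Lemma~\ref{lem:gamma}(iii) for that edge and the first for the other $m-1$ edges,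
\begin{equation}\label{eq:minor}
\int_{[0,1)^E\setminus\mathfrak M(Q,T)^E}|\Theta|^d\,d\alpha\le CP^{D-2m}\big(P^{2-\frac d{2m}}+Q^{2-\frac d{2m}}+T^{1-\frac d{2m}}\big).
\end{equation}
All three exponents are negative. Since we want only an asymptotic formula with error $o(1)$, we may keep $Q$ and $T$ fixed while $P\to\infty$ and let them grow afterwards.

\subsection{Major arcs}
For $\rho\in(\mathbb Q/\mathbb Z)^E$ let $q_e$ be the reduced denominator of $\rho_e$. If $q$ is a common denominator of the $\rho_e$, then $\mathrm e(\rho\cdot\Phi_1(y))$ depends only on $y$ modulo $q$. Define, for such $\rho$ and for $\beta\in\mathbb R^E$,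
\[
\mathcal G(\rho)=q^{-(k-1)}\sum_{a\in(\mathbb Z/q)^k,\ a_1=0}\mathrm e(\rho\cdot\Phi_1(a)),\qquad\Psi(\beta)=\int_{v\in\mathbb R^k,\ v_1=0}F_\beta(v)\,dv,
\]
where $F_\beta(v)=W(v)\mathrm e(\beta\cdot\Phi_1(v))$. The average $\mathcal G(\rho)$ does not depend on $q$: it is unchanged when $q$ is replaced by a multiple, and any two common denominators have a common multiple.

\begin{lemma}\label{lem:major}
For fixed $\rho$ and $T$, $\ P^{-(k-1)}\Theta(\rho+\beta P^{-2})\to\mathcal G(\rho)\Psi(\beta)$ as $P\to\infty$, uniformly for $|\beta_e|\le T$. Moreover,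
\begin{equation}\label{eq:GPsi}
|\mathcal G(\rho)|\le C\prod_eq_e^{-1/2m},\qquad|\Psi(\beta)|\le C\prod_e(1+|\beta_e|)^{-1/2m}.
\end{equation}
\end{lemma}

\begin{proof}
Sort $y$ by its residue class $a$ modulo $q$ and use $P^{-2}\Phi_1(y)=\Phi_1(y/P)$:
\[
P^{-(k-1)}\Theta(\rho+\beta P^{-2})=q^{-(k-1)}\sum_{a\in(\mathbb Z/q)^k,\,a_1=0}\mathrm e(\rho\cdot\Phi_1(a))\ \Big(\frac qP\Big)^{k-1}\sum_{y\equiv a\ (q),\ y_1=0}F_\beta(y/P).
\]
The last expression is a Riemann sum for $\Psi(\beta)$ over the cubes of side $q/P$ with corners $y/P$. On $v_1=0$ and for $|\beta_e|\le T$ we have $|\nabla F_\beta(v)|\le C_T|v|W(v)\le C_T(1+|v|)^{-k}$. If $q\le P$, the function $1+|v|$ varies by a bounded factor on each cube, so the Riemann sum differs from $\Psi(\beta)$ by at most $C_T\frac qP\int_{\mathbb R^{k-1}}(1+|v|)^{-k}dv\le C_T\frac qP$. Averaging over $a$ proves the first claim.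

Let $P\to\infty$ in \eqref{eq:Theta} at $\alpha=\rho+\beta P^{-2}$. By the first claim and Lemma~\ref{lem:gamma}(iv), $|\mathcal G(\rho)\Psi(\beta)|\le C\prod_e(q_e(1+|\beta_e|))^{-1/2m}$ with $C$ independent of $\rho,\beta$. Take $\beta=0$ and use $\Psi(0)>0$; then take $\rho=0$ and use $\mathcal G(0)=1$.
\end{proof}

Define the \emph{singular series} and the \emph{singular integral}
\[
\mathfrak S(\lambda)=\sum_{\rho\in(\mathbb Q/\mathbb Z)^E}\mathcal G(\rho)^d\,\mathrm e(-\lambda\,\rho\cdot\mathbf 1),\qquad\mathfrak J=\int_{\mathbb R^E}\Psi(\beta)^d\,\mathrm e(-\beta\cdot\mathbf 1)\,d\beta .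
\]
Both converge absolutely, the first uniformly in $\lambda$: there are at most $q$ elements of $\mathbb Q/\mathbb Z$ with reduced denominator $q$, and $\frac d{2m}>2$, so \eqref{eq:GPsi} gives
\begin{equation}\label{eq:abs}
\sum_\rho|\mathcal G(\rho)|^d\le C\Big(\sum_{q\ge1}q^{1-d/2m}\Big)^m<\infty,\qquad\int_{\mathbb R^E}|\Psi|^d\,d\beta\le C\Big(\int_{\mathbb R}(1+|x|)^{-d/2m}dx\Big)^m<\infty .
\end{equation}

\begin{proposition}\label{prop:asym}
$N_w(\lambda)=P^{D-2m}\big(\mathfrak S(\lambda)\mathfrak J+o(1)\big)$ as $\lambda\to\infty$.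
\end{proposition}

\begin{proof}
Let $\mathfrak S_Q(\lambda)$ be the part of the series with all $q_e\le Q$, and $\mathfrak J_T$ the part of the integral with all $|\beta_e|\le T$. Distinct elements of $\mathbb Q/\mathbb Z$ with denominators at most $Q$ are at distance at least $Q^{-2}$, so for $2TP^{-2}<Q^{-2}$ the set $\mathfrak M(Q,T)^E$ is, modulo $1$, the disjoint union of the boxes $\rho+[-TP^{-2},TP^{-2}]^E$ with all $q_e\le Q$. On such a box put $\alpha=\rho+\beta P^{-2}$. Then $\lambda\alpha=\lambda\rho+\beta$, and $P^{2m-D}$ times the contribution of the box to \eqref{eq:Nw} is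
\[
\mathrm e(-\lambda\,\rho\cdot\mathbf 1)\int_{[-T,T]^E}\big(P^{-(k-1)}\Theta(\rho+\beta P^{-2})\big)^d\,\mathrm e(-\beta\cdot\mathbf 1)\,d\beta .
\]
By Lemma~\ref{lem:major} the integral tends to $\mathcal G(\rho)^d\,\mathfrak J_T$. There are finitely many boxes, so with \eqref{eq:minor}
\[
\limsup_{\lambda\to\infty}\big|P^{2m-D}N_w(\lambda)-\mathfrak S_Q(\lambda)\mathfrak J_T\big|\le C\big(Q^{2-\frac d{2m}}+T^{1-\frac d{2m}}\big).
\]
By \eqref{eq:abs}, $\sup_\lambda|\mathfrak S_Q(\lambda)-\mathfrak S(\lambda)|\to0$, $\mathfrak J_T\to\mathfrak J$, and all these quantities are bounded. Let $Q,T\to\infty$.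
\end{proof}

\subsection{Nonsingular points}
A solution of $\Phi=\lambda\mathbf 1$, real or $p$-adic, forces a positive density of nearby solutions when the implicit function theorem applies at it. So we need a criterion for the differential to be onto. Over any field let $|z|^2=\sum_lz_l^2$, and regard $\Phi$ as a function of the $D$ coordinates of $y=(y_2,\dots,y_k)$, with $y_1=0$. We call $y$ \emph{nonsingular} if the differential of $\Phi$ at $y$ is surjective, that is, if some $m\times m$ minor of the Jacobian matrix is nonzero.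

\begin{lemma}\label{lem:rank}
Over a field of characteristic $0$, the point $y$ is nonsingular if $y_2,\dots,y_k$ are linearly independent. If $G$ is a tree, it is nonsingular if $y_i-y_j\ne0$ for all $i\sim j$.
\end{lemma}

\begin{proof}
Let $Y$ be the $d\times(k-1)$ matrix with columns $y_2,\dots,y_k$. The differential of the Gram matrix $Y^TY$ is $Z\mapsto Y^TZ+Z^TY$. If $Y$ has rank $k-1$, then for each symmetric $M$ the equation $Y^TZ=\frac12M$ has a solution, so this differential maps onto the symmetric matrices. The identities $|y_i-y_1|^2=y_i\cdot y_i$ and $|y_i-y_j|^2=y_i\cdot y_i+y_j\cdot y_j-2y_i\cdot y_j$ define a linear bijection between the Gram entries and the family of all $|y_i-y_j|^2$, $1\le i<j\le k$, and $\Phi$ is a subfamily.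

If $G$ is a tree, orient the edges away from vertex $1$. The edge vectors $z_e$ (head minus tail) are free linear coordinates for $y$, since $y_i$ is the sum of the $z_e$ along the path from $1$ to $i$. In these coordinates $\Phi=(|z_e|^2)_e$ has differential $(\zeta_e)_e\mapsto(2z_e\cdot\zeta_e)_e$, which is onto if every $z_e\ne0$.
\end{proof}

\subsection{The singular integral}

\begin{lemma}\label{lem:J}
$\mathfrak J>0$.
\end{lemma}

\begin{proof}
Let $W_d(v)=\prod_{l=1}^dW(v^{(l)})$ for $v\in(\mathbb R^d)^k$ with $v_1=0$; it is positive, smooth and integrable on $\mathbb R^D$. Let $\mu$ be the push-forward of $W_d\,dv$ under $\Phi$, a finite positive measure on $\mathbb R^E$. Then $\Psi(\beta)^d=\int\mathrm e(\beta\cdot\Phi(v))W_d(v)\,dv=\int\mathrm e(\beta\cdot z)\,d\mu(z)$. A finite measure with integrable Fourier transform has a continuous density given by the inversion formula, so by \eqref{eq:abs} $\mu$ has the continuous density $g(z)=\int\Psi(\beta)^d\mathrm e(-\beta\cdot z)\,d\beta$, and $\mathfrak J=g(\mathbf 1)$.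

Since $d\ge k$, the points $v_i^\circ=(\mathbf e_i-\mathbf e_1)/\sqrt2$ form a regular simplex of side $1$ with $v_1^\circ=0$. Thus $\Phi(v^\circ)=\mathbf 1$, and $v^\circ$ is nonsingular by Lemma~\ref{lem:rank}. By the implicit function theorem there are closed balls $B\subset\mathbb R^E$ around $\mathbf 1$ and $B'\subset\mathbb R^{D-m}$ and a diffeomorphism $\Xi$ of $B\times B'$ onto a neighborhood of $v^\circ$ with $\Phi(\Xi(z,z'))=z$. The function $(W_d\circ\Xi)\,|\det\Xi'|$ is continuous and positive on the compact set $B\times B'$, so $\mu(A)\ge c\operatorname{vol}(A)$ for Borel sets $A\subset B$. Hence $g\ge c$ almost everywhere on $B$, and $g(\mathbf 1)\ge c$ by continuity.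
\end{proof}

\subsection{The singular series}
Recall that the ring $\mathbb Z_p$ of $p$-adic integers is the completion of $\mathbb Z$ for the absolute value $|n|_p=p^{-v}$, where $v$ is the valuation of $n$ (the exponent of $p$ in $n$). It is compact, the positive integers are dense in it, $\mathbb Z_p/p^n\mathbb Z_p=\mathbb Z/p^n$, and its field of fractions $\mathbb Q_p$ has characteristic $0$. Let $R_p=(\mathbb Z[1/p]/\mathbb Z)^E$ be the group of $\rho$ whose denominators are powers of $p$. For $\rho\in R_p$ with $p^n\rho=0$, the number $\mathrm e(-\lambda\,\rho\cdot\mathbf 1)$ depends only on $\lambda$ modulo $p^n$, so it is defined and locally constant for $\lambda\in\mathbb Z_p$. By \eqref{eq:abs},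
\[
\sigma_p(\lambda)=\sum_{\rho\in R_p}\mathcal G(\rho)^d\,\mathrm e(-\lambda\,\rho\cdot\mathbf 1)
\]
converges uniformly and is a continuous function of $\lambda\in\mathbb Z_p$.

\begin{lemma}\label{lem:euler}
\begin{itemize}
\item[(a)] For $\lambda\in\mathbb Z_p$, $\ \sigma_p(\lambda)=\lim_{n\to\infty}p^{-n(D-m)}\big|\{y\in(\mathbb Z/p^n)^D:\ \Phi(y)\equiv\lambda\mathbf 1\ (p^n)\}\big|\ge0$.
\item[(b)] There is $p_0=p_0(G,d)$ such that $\mathfrak S(\lambda)\ge\frac12\prod_{p\le p_0}\sigma_p(\lambda)$ for all integers $\lambda\ge1$.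
\end{itemize}
\end{lemma}

\begin{proof}
(a) Multiplying out the $d$ coordinates, $\mathcal G(\rho)^d$ is the average of $\mathrm e(\rho\cdot\Phi(y))$ over $y\in(\mathbb Z/p^n)^D$ when $p^n\rho=0$. For fixed $y$, the sum of $\mathrm e(\rho\cdot(\Phi(y)-\lambda\mathbf 1))$ over the $p^{nm}$ elements $\rho$ with $p^n\rho=0$ is $p^{nm}$ if $\Phi(y)\equiv\lambda\mathbf 1$ and $0$ otherwise. So the partial sum of $\sigma_p(\lambda)$ over these $\rho$ is the expression under the limit.

(b) By partial fractions every $\rho$ is uniquely a finite sum $\sum_p\rho_p$ with $\rho_p\in R_p$. Let $p^{n_p}\rho_p=0$ and $q=\prod_pp^{n_p}$. The factor $\mathrm e(\rho_p\cdot\Phi_1(a))$ depends only on $a$ modulo $p^{n_p}$, and by the Chinese remainder theorem these residues are independent as $a$ runs modulo $q$. Hence $\mathcal G(\rho)=\prod_p\mathcal G(\rho_p)$. It follows that $\prod_{p\le M}\sigma_p(\lambda)$ is the part of $\mathfrak S(\lambda)$ over those $\rho$ whose denominators have no prime factor above $M$, and by absolute convergence $\mathfrak S(\lambda)=\lim_{M\to\infty}\prod_{p\le M}\sigma_p(\lambda)$.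 Put $a_p=\sum_{0\ne\rho\in R_p}|\mathcal G(\rho)|^d$. The sets $R_p\setminus\{0\}$ are disjoint, so $\sum_pa_p<\infty$ by \eqref{eq:abs}; choose $p_0$ with $\sum_{p>p_0}a_p\le\frac12$. Since $\sigma_p$ is real and $\sigma_p\ge1-a_p$, we get $\prod_{p_0<p\le M}\sigma_p\ge\prod_{p_0<p\le M}(1-a_p)\ge1-\sum_{p>p_0}a_p\ge\frac12$.
\end{proof}

Only finitely many primes remain. For these we need the $p$-adic counterpart of the argument in Lemma~\ref{lem:J}.

\begin{lemma}[Hensel lifting]\label{lem:hensel}
Let $\lambda\in\mathbb Z_p$. If $\Phi(y)=\lambda\mathbf 1$ has a solution $y\in\mathbb Z_p^D$ that is nonsingular over $\mathbb Q_p$, then $\sigma_p(\lambda)>0$.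
\end{lemma}

\begin{proof}
Let $F=\Phi-\lambda\mathbf 1$. Choose $m$ of the coordinates such that the corresponding minor of the Jacobian matrix at $y$ is nonzero, of valuation $v$. Change the other $D-m$ coordinates of $y$ by arbitrary elements of $p^{2v+1}\mathbb Z_p$. As $F$ and the minor are polynomials over $\mathbb Z_p$, still $F\equiv0$ modulo $p^{2v+1}$, and the minor still has valuation $v$. Keep these $D-m$ coordinates fixed, and regard $F$ as a function of the chosen $m$ coordinates, with current value $x\in\mathbb Z_p^m$. Let $J$ be the $m\times m$ Jacobian matrix at $x$, $\delta=\det J$, and $J^*$ the adjugate, so $JJ^*=\delta\cdot\mathrm{Id}$. Since $p\delta^2$ has valuation $2v+1$, we can write $F(x)=p\delta^2u$ with $u\in\mathbb Z_p^m$. As $F$ is quadratic, $F(x+\xi)=F(x)+J\xi+R(\xi)$, where the components of $R$ are quadratic forms with integer coefficients. For $h\in\mathbb Z_p^m$,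
\[
F(x+\delta h)=p\delta^2u+\delta Jh+\delta^2R(h)=\delta J\big(pJ^*u+h+J^*R(h)\big).
\]
The map $h\mapsto-pJ^*u-J^*R(h)$ sends the complete space $p\mathbb Z_p^m$ to itself. It contracts distances by the factor $1/p$, because $h_ah_b-h'_ah'_b=(h_a-h'_a)h_b+h'_a(h_b-h'_b)$ with $h_b,h'_a\in p\mathbb Z_p$. At its fixed point $h$ we have $F(x+\delta h)=0$.

So every choice of the $D-m$ coordinates in the given classes modulo $p^{2v+1}$ extends to an exact solution. For $n\ge2v+1$ these choices fall into $p^{(n-2v-1)(D-m)}$ classes modulo $p^n$, which give as many distinct solutions modulo $p^n$. By Lemma~\ref{lem:euler}(a), $\sigma_p(\lambda)\ge p^{-(2v+1)(D-m)}$.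
\end{proof}

The valuation $v$ depends on $\lambda$, so this lower bound is not yet uniform. Uniformity comes from compactness: $\sigma_p$ is continuous, so it suffices to prove that it is positive on a compact subset of $\mathbb Z_p$ that contains all admissible integers. Let $X_p=\mathbb Z_p$ for odd $p$; let $X_2=\mathbb Z_2$ if $G$ is bipartite and $X_2=2\mathbb Z_2$ otherwise. Admissible $\lambda$ lie in every $X_p$. Indeed, a graph that is not bipartite has a cycle of odd length $L$; in a configuration the edge vectors $z$ taken around the cycle add up to $0$, and $|z|^2\equiv\sum_lz_l$ modulo $2$, so $L\lambda$ is even and $\lambda$ is even. Note that $X_p$ contains $0$, the limit of the integers $p^j$; we must therefore solve $\Phi(y)=0$ nonsingularly as well.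

\begin{lemma}\label{lem:padic}
Assume \eqref{eq:hyp}. For every prime $p$ and every $\lambda\in X_p$, the equation $\Phi(y)=\lambda\mathbf 1$ has a nonsingular solution $y\in\mathbb Z_p^D$.
\end{lemma}

\begin{proof}
Every $\mu\in\mathbb Z_p$ is of the form $|v|^2$ with $0\ne v\in\mathbb Z_p^5$. Indeed, the sums of four squares in $\mathbb Z_p$ form a compact set (the continuous image of $\mathbb Z_p^4$) that contains the positive integers by Lagrange's four-square theorem, hence is all of $\mathbb Z_p$. Write $\mu-1$ as such a sum and take the fifth coordinate of $v$ equal to $1$.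

If $G$ is a tree, recall $d\ge5$, choose $v\ne0$ with $|v|^2=\lambda$, and let all edge vectors $z_e$ in the proof of Lemma~\ref{lem:rank} be equal to $v$, padded with zeros. This solution is nonsingular by Lemma~\ref{lem:rank}.

Otherwise $d\ge5k$, and we imitate the real simplex $\mathbf e_i/\sqrt2$, giving each vertex its own block of five coordinates. For $v\in\mathbb Z_p^5$ let $v^{[i]}\in\mathbb Z_p^d$ have $v$ in the $i$-th block and zeros elsewhere. For nonzero $v_1,\dots,v_k\in\mathbb Z_p^5$, the vectors $Y_i=v_i^{[i]}$ have disjoint supports. So $|Y_i-Y_j|^2=|v_i|^2+|v_j|^2$ for $i\ne j$, the $Y_i$ are linearly independent, and so are $y_i=Y_i-Y_1$, $i\ge2$. By Lemma~\ref{lem:rank} it suffices to choose nonzero $v_i$ with $|v_i|^2+|v_j|^2=\lambda$ for $i\sim j$. If $\lambda\in2\mathbb Z_p$, take all $v_i$ equal to a vector $v\ne0$ with $|v|^2=\lambda/2$. This covers every odd $p$, since then $2\mathbb Z_p=\mathbb Z_p$, and $p=2$ when $G$ is not bipartite. If $G$ is bipartite and $\lambda\in\mathbb Z_p$ is arbitrary, take $v_i=(1,0,0,0,0)$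 on one part, and $v_i=u$ on the other part, where $u\ne0$ and $|u|^2=\lambda-1$.
\end{proof}

This lemma is the only place where $d\ge5k$ is used. The number five cannot be lowered in its first step, and the obstruction has a visible effect on the count.

\begin{lemma}\label{lem:two}
If $a_1^2+a_2^2+a_3^2+a_4^2\equiv0\pmod 8$, then all $a_i$ are even. Consequently $|v|^2=0$ has no solution $0\ne v\in\mathbb Z_2^4$, and $r_4(4^j)=24$ for all $j\ge1$.
\end{lemma}

\begin{proof}
Odd squares are $1$ modulo $8$ and even squares are $0$ modulo $4$. So the number of odd $a_i$ is $0$ or $4$, and four odd squares add up to $4$ modulo $8$. If $v\in\mathbb Z_2^4$ and $|v|^2=0$, repeated halving gives $v\in2^n\mathbb Z_2^4$ for all $n$, so $v=0$. For $j\ge2$, halving gives $r_4(4^j)=r_4(4^{j-1})$, and $r_4(4)=16+8$ from $(\pm1,\pm1,\pm1,\pm1)$ and the permutations of $(\pm2,0,0,0)$; the value $24$ is also given by Jacobi's four-square theorem.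
\end{proof}

Thus for $G=K_2$ and $d=4$ there is no nonsingular solution at $\lambda=0\in X_2$, and along $\lambda=4^j\to0$ in $\mathbb Z_2$ the count stays bounded instead of growing like $\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The upper bound was proved after \eqref{eq:Theta}. By Lemmas~\ref{lem:hensel} and~\ref{lem:padic}, the continuous function $\sigma_p$ is positive on the compact set $X_p$, so it has a positive minimum $c_p$ there. By Lemma~\ref{lem:euler}(b), $\mathfrak S(\lambda)\ge\frac12\prod_{p\le p_0}c_p>0$ for all admissible $\lambda$. With Lemma~\ref{lem:J} and Proposition~\ref{prop:asym} there is $\lambda_0=\lambda_0(G,d)$ such that $N_G(\lambda)\ge cN_w(\lambda)\ge cP^{D-2m}$ for admissible $\lambda\ge\lambda_0$. For the finitely many admissible $\lambda<\lambda_0$, the bound follows from $N_G(\lambda)\ge1$ after decreasing $c$.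
\end{proof}

\section{Proof of Theorem~\ref{thm:main}, parts (b) and (c)}\label{sec:main}

(b) Let $s\in\mathcal R$. Since $|\Lambda_G(f)|\le\Lambda_G(|f_1|,\dots,|f_k|)$, we may assume $f_i\ge0$. Dividing the bound of Proposition~\ref{prop:upper} by $N_G(\lambda)\ge cP^{d(k-1)-2m}$ gives \eqref{eq:est}.

As $1\le\deg i\le m$, the inequalities defining $\mathcal R$ force $0<s_i<1$, so $U\subset(1,\infty)^k$. The set $U$ is open because it is defined by strict inequalities between continuous functions on $(1,\infty)^k$. To see that it is nonempty, note that $d>4m$ means $\frac1{2m}>\frac2d$; multiplying by the positive numbers $\deg i$ and $2m-\deg i$ gives $\bar h_i>\frac{2\deg i}d$ and $1-\bar h_i>\frac{4m-2\deg i}d$. Since $\sum_i\bar h_i=1$, the point $\bar h+\epsilon(1,\dots,1)$ lies in $\mathcal R\cap\{\sum_is_i>1\}$ for small $\epsilon>0$.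

(c) The lower bound is Lemma~\ref{lem:tests}(b). Since $d\ge k$, the points $y_i=n(\mathbf e_i-\mathbf e_1)$ have $y_1=0$ and $|y_i-y_j|^2=2n^2$ for all $i\ne j$, so every $\lambda=2n^2$, $n\ge1$, is admissible. \qed

\section{The range of exponents: proof of Theorem~\ref{thm:range}}\label{sec:range}

(i) The first statement is Lemma~\ref{lem:tests}(c); every dimension $d\ge k$ has admissible $\lambda$ by the construction in Section~\ref{sec:main}. Conversely, if $s\in(0,1)^k$ and $\sum_is_i\ge1$, then for all large $d$ hypothesis \eqref{eq:hyp} holds and $s\in\mathcal R$, because $\frac{2\deg i}d$ and $\frac{4m-2\deg i}d$ tend to $0$. Theorem~\ref{thm:main}(b) applies.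

\medskip
(ii) Both conditions come from test functions that exploit the sparsity of the configurations. By Lemma~\ref{lem:tests}(d) and the upper bound in Theorem~\ref{thm:main}(a), the estimate at $s$ implies $cP^{2m-d(k-1)}\le CP^{d(1-\sum_is_i)}$ for infinitely many $\lambda$. Hence $2m-d(k-1)\le d(1-\sum_is_i)$, which is $\sum_i(1-s_i)\ge\frac{2m}d$.

Next fix $i$. If $x_i$ is pinned at $0$, its neighbors lie on a sphere, a set smaller than the ball by a factor $P^{-2}$. Let $f_i=\delta_0$, let $f_j$ be the indicator function of $\{x\in\mathbb Z^d:|x|^2=\lambda\}$ for $j\sim i$, and let $f_j=1_{B_{kP}}$ for the remaining $j$. By \eqref{eq:diam}, each of the $N_G(\lambda)$ configurations with $x_i=0$ contributes $1$, so $\Lambda_G(f)=1$. Theorem~\ref{thm:main}(a) for the tree $K_2$, valid since $d\ge5$, gives $r_d(\lambda)\le CP^{d-2}$. The estimate at $s$ therefore gives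
\[
1\le CP^{(d-2)\sum_{j\sim i}s_j+d\sum_{j\ne i,\,j\not\sim i}s_j+d(1-\sum_js_j)}=CP^{\,d(1-s_i)-2\sum_{j\sim i}s_j}
\]
for infinitely many $\lambda$, so the last exponent is nonnegative.

\medskip
(iii) Suppose that the estimate holds at $s^0$ and $s^1$ with constants $C_0,C_1$. For each $\lambda$, Lemma~\ref{lem:RT} gives the estimate at $(1-\theta)s^0+\theta s^1$ with constant $C_0^{1-\theta}C_1^\theta$, because the exponent of $\lambda$ is affine in $s$. On $\Delta$ the estimate is Lemma~\ref{lem:tests}(a). Under \eqref{eq:hyp}, Theorem~\ref{thm:main}(b) provides a point $a$ with $\sum_ia_i>1$ at which the estimate holds. Let $z\in\Delta\cap(0,1)^k$. For $s$ with $\sum_is_i\ge1$ near $z$ put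
\[
\mu=\frac{\sum_is_i-1}{\sum_ia_i-1}\ge0,\qquad z'=\frac{s-\mu a}{1-\mu}.
\]
Then $\sum_iz'_i=\frac{\sum_is_i-\mu\sum_ia_i}{1-\mu}=1$. As $s\to z$ we have $\mu\to0$ and $z'\to z$, so for $s$ in a neighborhood $V$ of $z$ we have $\mu<1$ and $z'\in\Delta$. Then $s=(1-\mu)z'+\mu a$, and the estimate holds at $s$ by convexity.

\medskip
(iv) Let $G$ be a tree and $d\ge5$. The dimension may be less than $4m+1$, but by (iii) a single valid point off $\Delta$ generates an open set, and such a point comes from one edge. The edge vectors of a configuration of a tree can be chosen independently on the sphere $|z|^2=\lambda$. So $N_G(\lambda)=r_d(\lambda)^{k-1}$, and a placement of one edge $\{a,b\}$ extends to a configuration of $G$ in exactly $r_d(\lambda)^{k-2}$ ways. Therefore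
\[
|\Lambda_G(f)|\le\frac{r_d(\lambda)^{k-2}}{r_d(\lambda)^{k-1}}\sum_{|x_a-x_b|^2=\lambda}|f_a(x_a)||f_b(x_b)|\prod_{i\ne a,b}\|f_i\|_\infty=\Lambda_{K_2}(|f_a|,|f_b|)\prod_{i\ne a,b}\|f_i\|_\infty .
\]
Theorem~\ref{thm:main}(b) for $K_2$ ($m=1$, $d\ge5$) gives the estimate for $\Lambda_{K_2}$ when $s_a,s_b\in(\frac2d,1-\frac2d)$ and $s_a+s_b\ge1$. As $\frac2d<\frac12<1-\frac2d$, we may take $s_a=s_b\in(\frac12,1-\frac2d)$. With $s_i=0$ for $i\ne a,b$ this is a point with $\sum_is_i>1$ at which the estimate holds for $G$. By (iii) the estimate holds on the convex hull of this point and $\Delta$. The hull is a simplex, spanned by the vertices $\mathbf e_1,\dots,\mathbf e_k$ of $\Delta$ and a point off their hyperplane, so it has nonempty interior. Since the hull is contained in $[0,1]^k\cap\{\sum_is_i\ge1\}$, its interior lies in $(0,1)^k\cap\{\sum_is_i>1\}$; let $U\subset(1,\infty)^k$ be the corresponding open set of exponents $p_i=1/s_i$. The exponent is sharp by Lemma~\ref{lem:tests}(b), since every $\lambda\ge1$ is admissible by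 Lagrange's four-square theorem.

Now let $G$ be bipartite (trees are bipartite) and $d\le4$. Each $\lambda=4^j$ is admissible: put $0$ on the part containing vertex $1$ and $2^j\mathbf e_1$ on the other part. An element of $S_G(\lambda)$ is determined by its edge vectors along a spanning tree, and $r_d\le r_4$, so $N_G(4^j)\le r_4(4^j)^{k-1}=24^{k-1}$ for $j\ge1$ by Lemma~\ref{lem:two}. If the estimate holds at $s$, Lemma~\ref{lem:tests}(d) gives $24^{-(k-1)}\le C\,2^{jd(1-\sum_is_i)}$ for all $j\ge1$, which is impossible if $\sum_is_i>1$. By (i) the estimate also fails if $\sum_is_i<1$. So it holds only on the hyperplane $\sum_is_i=1$, which contains no nonempty open set. \qed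

\begin{thebibliography}{9}

\bibitem{PS}
Eyvindur Palsson and Jennifer Smucker,
\emph{$\ell^{p}$ improving estimates for multilinear forms motivated by distance graphs},
arXiv:2605.12439 (2026).

\end{thebibliography}
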